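# Real eigenpoints near a product of linear forms

## Theorem 1 and the number $N$

Write $\mathrm{Sym}_d(\mathbb R^n)$ for the space of real symmetric tensors of order $d$ and format $n\times\cdots\times n$, identified with the space of real forms of degree $d$ in $\mathbf x=(x_1,\dots,x_n)$. An eigenvector of a form $\phi$ is a nonzero $\mathbf x\in\mathbb C^n$ that is parallel to $\nabla\phi(\mathbf x)$, that is, the $2\times n$ matrix with rows $\mathbf x$ and $\nabla\phi(\mathbf x)$ has rank at most $1$. The image of an eigenvector in $\mathbb P^{n-1}_{\mathbb C}$ is an eigenpoint. The eigenpoints form the eigenconfiguration, the subvariety cut out by the $2\times2$ minors. An eigenpoint is real if it lies in $\mathbb P^{n-1}_{\mathbb R}$. Put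
$$N=\sum_{i=0}^{n-1}(d-1)^i,\qquad\text{which equals }\frac{(d-1)^n-1}{d-2}\text{ for }d\neq2\text{ and }n\text{ for }d=2 .$$

**Theorem 1.** Let $d\ge1$, $n\ge1$, and let $\phi$ be a product of $d$ nonzero real linear forms in $n$ variables. Every neighbourhood of $\phi$ in $\mathrm{Sym}_d(\mathbb R^n)$ contains a nonempty open set of forms whose eigenconfiguration consists of exactly $N$ points of $\mathbb P^{n-1}_{\mathbb C}$, all of them real.

This proves the following conjecture, posed in Hirotachi Abo, Anna Seigal and Bernd Sturmfels, "Eigenconfigurations of Tensors", arXiv:1505.05729 (2015): every open neighbourhood of $\phi$ contains a tensor $\phi_\epsilon$ all of whose $N$ complex eigenpoints are real.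

Why the number $N$? We use one known fact as given: a generic tensor in $\mathrm{Sym}_d(\mathbb C^n)$ has exactly $N$ eigenpoints, all isolated and simple. "Generic" means: for all tensors in some nonempty Zariski open set. So the theorem says that near $\phi$ we can find forms with the generic number of eigenpoints and no complex ones among them. The form $\phi$ itself may be very degenerate. For $\phi=x_1^d$ with $d\ge2$, $n\ge3$, every point of the hyperplane $x_1=0$ is an eigenpoint, since the gradient vanishes there.

If $n=1$, then $\mathbb P^0$ is one real point, $N=1$, and nothing is to be proved. From now on $n\ge2$.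

## Eigenpoints as critical points on the sphere

Let $S\subset\mathbb R^n$ be the unit sphere, of dimension $n-1$. For $P\in S$ the tangent space is $T_PS=P^\perp$, so $P$ is a critical point of $f|_S$ exactly when $\nabla f(P)$ is a multiple of $P$, that is, when $P$ represents an eigenpoint of $f$. Each real projective point has two representatives $\pm P$ on $S$. So we need many real critical points, and no control of complex ones.

**Lemma 1 (reduction).** Suppose $f\in\mathrm{Sym}_d(\mathbb R^n)$ is such that $f|_S$ has at least $2N$ nondegenerate critical points. Then every neighbourhood of $f$ contains a nonempty open set of forms whose eigenconfiguration consists of exactly $N$ points, all real.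

*Proof.* Choose $2N$ nondegenerate critical points of $f|_S$. By the implicit function theorem each moves continuously when $f$ moves in the finite-dimensional space $\mathrm{Sym}_d(\mathbb R^n)$, and they stay distinct for small moves. So there is an open neighbourhood $\mathcal O'$ of $f$, inside the given one, such that every $g\in\mathcal O'$ has at least $2N$ critical points on $S$, hence at least $N$ distinct real eigenpoints. By the known fact there is a nonzero polynomial $p$ on $\mathrm{Sym}_d(\mathbb C^n)$ such that every tensor with $p\ne0$ has exactly $N$ eigenpoints. A nonzero polynomial cannot vanish on a nonempty open subset of the real space $\mathrm{Sym}_d(\mathbb R^n)$. So $\{g\in\mathcal O':p(g)\neq0\}$ is nonempty and open. Each $g$ in it has exactly $N$ complex eigenpoints and at least $N$ real ones, so all are real. $\square$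

It remains to find, arbitrarily close to $\phi$, a form with at least $2N$ nondegenerate critical points on $S$.

We say that linear forms on an $m$-dimensional space are in general position if any at most $m$ of them are linearly independent. Moving the factors of $\phi$ slightly, one after the other, each away from the finitely many proper subspaces spanned by at most $n-1$ of the earlier ones, we may assume that $\phi=l_1\cdots l_d$ with $l_1,\dots,l_d$ in general position.

## Quadrics, two variables, three variables

For $d=1$ we have $N=1$, and a nonzero linear form has one eigenpoint, its constant gradient. For $d=2$ a form is a symmetric matrix, eigenpoints are eigenvectors in the usual sense, $N=n$, and the theorem follows from the spectral theorem: matrices with simple spectrum are open and dense, and they have $n$ real eigenlines.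

For $n=2$ and $n=3$ the product $\phi$, once in general position, already suffices. The tool is a computation that we reuse later. Let $F$ be a product of linear forms, $F(P)\ne0$, $P\in S$, and let $x(t)=P\cos t+e\sin t$ be a great circle, with $e\perp P$ a unit vector. For each factor $l$,
$$\frac{d^2}{dt^2}\log|l(x(t))|\Big|_{t=0}=-1-\Big(\frac{l(e)}{l(P)}\Big)^2<0. \tag{1}$$
So at a critical point of $\log|F|$ on $S$, or on $L\cap S$ for a linear subspace $L$, the Hessian is negative definite, and the critical point is nondegenerate.

Take $n=2$. Here $N=d$. The $d$ lines $l_i=0$ cut the circle into $2d$ arcs. On each arc $|\phi|$ is positive inside and zero at the ends, so it has an interior maximum, which is nondegenerate by (1). That gives $2d=2N$ points.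

Take $n=3$, $d\ge2$. Here $N=d^2-d+1$. The $d$ great circles $l_i=0$ meet in $d(d-1)$ points of $S$, two for each pair, and no three pass through one point. They form a connected graph with $d(d-1)$ vertices and $2d(d-1)$ edges, so by Euler's formula there are $d(d-1)+2$ regions. Each region contains a nondegenerate maximum of $|\phi|$. At a crossing of $l_i=0$ and $l_k=0$ we can use $u=l_i$, $v=l_k$ as local coordinates, and $\phi=g\,uv$ with $g\ne0$, so the crossing is a nondegenerate saddle. Altogether there are $d(d-1)+2+d(d-1)=2N$ points.

## The form $x_1x_2x_3$ in four variables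

A sensible first plan is to repeat this for all $n$: take the maxima in the regions and the singular points of $\phi$. It stops at $n=4$, because two hyperplanes now meet in a line of $\mathbb P^3$, and $\nabla\phi$ vanishes along it.

Consider $\phi=x_1x_2x_3$ with $n=4$, where $N=15$. If $\nabla\phi=(x_2x_3,x_1x_3,x_1x_2,0)$ vanishes, then two of $x_1,x_2,x_3$ are zero. This gives three lines of eigenpoints through $P_0=(0:0:0:1)$. Otherwise $\mathbf x=c\nabla\phi$ with $c\ne0$, so $x_4=0$. None of $x_1,x_2,x_3$ is zero (if $x_1=0$, then $x_2x_3=0$; if, say, $x_2=0$, then $x_3=cx_1x_2=0$ too), and $x_1^2=x_2^2=x_3^2=c\,x_1x_2x_3$. This gives the four points $(1:\pm1:\pm1:0)$. They are simple by (1), so a nearby form has exactly one eigenpoint near each of them. By compactness all its other eigenpoints lie near the three lines. So eleven of the fifteen eigenpoints of a nearby generic form come out of the lines.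

The next plan is to perturb to $f=x_1x_2x_3-\delta\psi$ with a cubic $\psi$ and small $\delta>0$. Let us see what happens near $P_0$. In the chart $x_4=1$ the eigenpoint equations are $\partial_if=x_i\,\partial_4f$ for $i=1,2,3$, and the first of them reads
$$x_2x_3=\delta\,(\partial_1\psi-x_1\,\partial_4\psi).$$
Put $\delta=\rho^2$ and $x_i=\rho\tilde x_i$. After division by $\rho^2$ the system is polynomial in $\rho$, and at $\rho=0$ it becomes
$$\tilde x_2\tilde x_3=A_1,\quad \tilde x_1\tilde x_3=A_2,\quad\tilde x_1\tilde x_2=A_3,\qquad A_i=\partial_i\psi(0,0,0,1).$$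
If $A_1A_2A_3\neq0$, the solutions are $\tilde x_i=\sigma/A_i$ with $\sigma^2=A_1A_2A_3$, and the Jacobian determinant there is $2\tilde x_1\tilde x_2\tilde x_3=2\sigma\ne0$. By the implicit function theorem (real or complex) both solutions continue to small $\rho>0$. If $A_1A_2A_3>0$ they are real. If $A_1A_2A_3<0$, as for $\psi=x_4^2(x_1+x_2-x_3)$, then $\sigma$ is purely imaginary, and $f$ has two nonreal eigenpoints for all small $\delta>0$.

So two things are needed: a recursion over strata of positive dimension, and the right sign at every crossing, with a single perturbation term serving all crossings at once. The recursion leads to critical point problems with constraints. The sign will be obtained by building the perturbation term out of forms very close to the ones being smoothed.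

## Good points and multipliers

**Definition.** Let $X$ be a manifold (for us $S$ or a submanifold of $S$), and $A_1,\dots,A_k,F$ smooth real functions near $P\in X$. The point $P$ is a good point of $(A_1,\dots,A_k;F)$ if

* $A_i(P)=0$ for all $i$, and the $dA_i$ are linearly independent on $T_PX$;
* $F(P)\ne0$, and $P$ is a nondegenerate critical point of $\log|F|$ on the germ of manifold $\{A=0\}\subset X$. If this germ has dimension $0$, criticality and nondegeneracy are empty conditions.

The multipliers $\lambda_{A_i}$ at $P$ are the unique reals with $d\log|F|=\sum\lambda_{A_i}dA_i$ on $T_PX$.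

For example, on $S\subset\mathbb R^3$ take the constraint $A=x_3$ and $F=x_1(x_2+x_3)$. On the circle $x_3=0$ the function is $x_1x_2$, and the good points are $(\pm1,\pm1,0)/\sqrt2$, nondegenerate by (1). At $P=(1,1,0)/\sqrt2$ we have $d\log|F|=\sqrt2(dx_1+dx_2+dx_3)$, which equals $\sqrt2\,dx_3$ on $P^\perp$. So $\lambda_A=\sqrt2$.

With no constraints, a good point of $(\,;f)$ on $S$ is a nondegenerate critical point of $f|_S$ at which $f\ne0$, because $d\log|f|=df/f$.

We use four facts.

* (R1) Replacing the list $A$ by $MA$ with a constant invertible matrix $M$, or $A_1$ by $gA_1$ with $g(P)\ne0$, preserves goodness. Indeed the zero germ is the same, and $d(gA_1)=g\,dA_1$ at $P$. In the second case $\lambda_{gA_1}=\lambda_{A_1}/g(P)$, and the other multipliers do not change.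
* (R2) Goodness depends only on the restriction of $F$ to $\{A=0\}$, up to a nonzero constant factor. (The multipliers may change.)
* (R3) If $A'_1,\dots,A'_m$ vanish at $P$ with independent differentials, then $P$ is good for $(A,A';F)$ on $X$ if and only if it is good for the restrictions $(A;F)$ on $\{A'=0\}$, and the multipliers of $A$ agree. To see the latter, restrict $d\log|F|=\sum\lambda_AdA+\sum\lambda_{A'}dA'$ to $T_P\{A'=0\}$.
* (R4) $P$ is good with multipliers $\lambda$ if and only if $F(P)\ne0$ and $(P,\lambda)$ is a nondegenerate critical point of the Lagrange function $\mathcal L(x,\lambda)=\log|F(x)|-\sum\lambda_iA_i(x)$ on $X\times\mathbb R^k$.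

*Proof of (R4).* Criticality of $(P,\lambda)$ means $A(P)=0$ and $d\log|F|=\sum\lambda_idA_i$ at $P$. If $\sum c_idA_i=0$ on $T_PX$ with $c\neq0$, then $(0,c)$ lies in the kernel of the Hessian of $\mathcal L$. So nondegeneracy forces independence of the $dA_i$. Assume independence, and take coordinates $(a,t)$ with $a=A$. With $\varphi=\log|F|$ the critical equations are $\varphi_a-\lambda=0$, $\varphi_t=0$, $-a=0$. Their Jacobian in $(a,t,\lambda)$ is invertible if and only if $\varphi_{tt}$ is, and this is nondegeneracy on $\{A=0\}$. $\square$

**Lemma 2 (persistence).** Let $P$ be good for $(A;F)$, and let $A^\varepsilon,F^\varepsilon$ depend smoothly on a parameter $\varepsilon$ near $0$, with $A^0=A$, $F^0=F$. For small $\varepsilon$ there is a good point $P_\varepsilon$ of $(A^\varepsilon;F^\varepsilon)$ with $P_\varepsilon\to P$, and all multipliers converge to those at $P$.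

*Proof.* By (R4), apply the implicit function theorem to the equation $d\mathcal L=0$. $\square$

## Smoothing a crossing to $UV=\delta W$

What happens to good points when a constraint $UV=0$ is smoothed to $UV=\delta W$? The model is $\log|F|=\mu u+\nu v$ on the hyperbola $uv=\delta$ in the plane. With $v=\delta/u$, the critical points satisfy $u^2=\delta\nu/\mu$: there are two if $\mu\nu>0$ and none if $\mu\nu<0$. The multiplier $\lambda=\mu/v=\pm\sqrt{\mu\nu/\delta}$ blows up like $\delta^{-1/2}$. This is the sign condition from $x_1x_2x_3$ again, in terms of multipliers, and it tells us how to scale the variables in part (3) below.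

**Lemma 3 (smoothing a constraint).** Let $A^\delta=UV-\delta W$, and let $A'$ be a list of further constraints. For all sufficiently small $\delta>0$:

1. If $P$ is good for $(U,A';F)$ and $V(P)\ne0$, there is a good point $P_\delta\to P$ of $(A^\delta,A';F)$. If $\lambda_U(P)\ne0$, then $\lambda_{A^\delta}(P_\delta)\neq0$.
2. The same holds with $U$ and $V$ exchanged.
3. If $P$ is good for $(U,V,A';F)$ and $\lambda_U\lambda_VW>0$ at $P$, there are two distinct good points $P_\delta^\pm\to P$ of $(A^\delta,A';F)$, with $\lambda_{A^\delta}\ne0$.
4. If $P$ is good for $(U,V,W,A';F)$ and $\lambda_W(P)\ne0$, there is a good point $P_\delta\to P$ of $(A^\delta,A';F)$, with $\lambda_{A^\delta}\ne0$.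

In all cases the multipliers of the constraints in $A'$ converge to those at $P$.

*Proof.* Write $\varphi=\log|F|$ throughout.

**Parts (1) and (2): only one factor vanishes.** Near $P$ the constraint $A^\delta/V=U-\delta W/V$ is a smooth perturbation of $U$. Lemma 2 gives a good point $P_\delta$ for $(A^\delta/V,A';F)$ with converging multipliers, and (R1) with $g=V$ makes it good for $(A^\delta,A';F)$, with $\lambda_{A^\delta}\to\lambda_U(P)/V(P)$. Part (2) is the same with the roles exchanged.

**Part (3): both factors vanish, and we rescale at speed $\sqrt\delta$.** Take coordinates $(u,v,a,t)$ centred at $P$ with $u=U$, $v=V$, $a=A'$. Let $w=W$, $\mu=\varphi_u(0)=\lambda_U$, $\nu=\varphi_v(0)=\lambda_V$. Goodness of $P$ says $\varphi_t(0)=0$ and $\varphi_{tt}(0)$ is invertible. By (R3) we may work on $\{a=0\}$, with Lagrange function $\mathcal L=\varphi-\lambda(uv-\delta w)$. Put $\delta=\rho^2$, $u=\rho\tilde u$, $v=\rho\tilde v$, $\lambda=\Lambda/\rho$ with $\rho>0$. For fixed $\rho$ this is an invertible linear change of variables, and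
$$\mathcal L=\varphi(\rho\tilde u,\rho\tilde v,t)-\Lambda\rho\big(\tilde u\tilde v-w(\rho\tilde u,\rho\tilde v,t)\big).$$
Divide the partial derivatives with respect to $\tilde u,\tilde v,t,\Lambda$ by $\rho,\rho,1,-\rho$. The critical equations become
$$\varphi_u-\Lambda(\tilde v-\rho w_u)=0,\quad \varphi_v-\Lambda(\tilde u-\rho w_v)=0,\quad \varphi_t+\Lambda\rho w_t=0,\quad \tilde u\tilde v-w=0 .$$
This system is smooth in $\rho$ up to $\rho=0$, and for $\rho>0$ its nonsingular solutions are the nondegenerate critical points of $\mathcal L$. At $\rho=0$ it has the two solutions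
$$t=0,\qquad \Lambda=\pm\sqrt{\mu\nu/w(0)},\qquad \tilde u=\nu/\Lambda,\qquad \tilde v=\mu/\Lambda,$$
which are real because $\mu\nu w(0)>0$. At $\rho=0$ the third equation involves only $t$, with Jacobian $\varphi_{tt}(0)$. The other three have, in the variables $(\tilde u,\tilde v,\Lambda)$, the Jacobian
$$\begin{pmatrix}0&-\Lambda&-\tilde v\\-\Lambda&0&-\tilde u\\ \tilde v&\tilde u&0\end{pmatrix},\qquad\det=2\Lambda\tilde u\tilde v=2\Lambda w(0)\neq0 .$$
So the full Jacobian is block triangular and invertible, and the implicit function theorem gives two nonsingular solutions for small $\rho>0$. Their values of $\Lambda$ have opposite signs. Since $\tilde u\to\nu/\Lambda$ with $\nu\ne0$, the two points are distinct. By (R4) and (R3) they are good for $(A^\delta,A';F)$, and $\lambda_{A^\delta}=\Lambda/\rho\neq0$. The $a$-components of $d\varphi=\lambda\,dA^\delta+\lambda_{A'}\,da$ read $\varphi_a=-\lambda\delta w_a+\lambda_{A'}$, so $\lambda_{A'}=\varphi_a+\Lambda\rho w_a\to\varphi_a(P)$. This limit is the multiplier of $A'$ at $P$.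

**Part (4): $U,V,W$ all vanish, and the smoothed constraint is a graph.** Take coordinates $(u,v,w,a,t)$ centred at $P$ with $u=U$, $v=V$, $w=W$, $a=A'$, and put $\omega=\varphi_w(0)=\lambda_W\ne0$. Restrict to $a=0$ by (R3). There $\{A^\delta=0\}$ is the graph $w=uv/\delta$, and $dA^\delta\ne0$ because its $dw$-component is $-\delta$. With $u=\delta\tilde u$, $v=\delta\tilde v$ we get $w=\delta\tilde u\tilde v$, so the restricted function is $\varphi(\delta\tilde u,\delta\tilde v,\delta\tilde u\tilde v,t)$. Its critical equations, the first two divided by $\delta$, are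
$$\varphi_u+\varphi_w\tilde v=0,\qquad\varphi_v+\varphi_w\tilde u=0,\qquad\varphi_t=0,$$
evaluated at $(\delta\tilde u,\delta\tilde v,\delta\tilde u\tilde v,t)$. At $\delta=0$ they have the solution $t=0$, $\tilde v=-\varphi_u(0)/\omega$, $\tilde u=-\varphi_v(0)/\omega$. The third equation then involves only $t$. So the Jacobian is block triangular with blocks $\varphi_{tt}(0)$ and $\begin{pmatrix}0&\omega\\\omega&0\end{pmatrix}$, hence invertible. The implicit function theorem gives the good point. The $w$- and $a$-components of $d\varphi=\lambda\,dA^\delta+\lambda_{A'}da$ give $-\delta\lambda_{A^\delta}=\varphi_w\to\omega\ne0$ and $\lambda_{A'}=\varphi_a\to\varphi_a(P)$. $\square$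

The same smoothing can occur in the function instead of in a constraint.

**Lemma 4 (smoothing the function).** Let $B^\delta=UV-\delta W$. For all sufficiently small $\delta>0$:

* (α) if $P$ is good for $(A;F_1UV)$, there is a good point $P_\delta\to P$ of $(A;F_1B^\delta)$;
* (β) if $P$ is good for $(U,V,A;F_1W)$, there is a good point $P_\delta\to P$ of $(A;F_1B^\delta)$.

*Proof.* Part (α) is Lemma 2. For (β) take coordinates $(u,v,a,t)$ centred at $P$ with $u=U$, $v=V$, $a=A$, and restrict to $a=0$ by (R3). Goodness at $P$ includes $F_1W\ne0$, so $F_1$ and $w=W$ are nonzero near $P$. Put $\varphi_1=\log|F_1|$, $u=\delta\tilde u$, $v=\delta\tilde v$. Then $uv-\delta w=\delta(\delta\tilde u\tilde v-w)$. The critical equations of $\varphi_1+\log|uv-\delta w|$, the first two divided by $\delta$, are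
$$\varphi_{1,u}+\frac{\tilde v-w_u}{\delta\tilde u\tilde v-w}=0,\quad\varphi_{1,v}+\frac{\tilde u-w_v}{\delta\tilde u\tilde v-w}=0,\quad\varphi_{1,t}-\frac{w_t}{\delta\tilde u\tilde v-w}=0 .$$
At $\delta=0$ the last one is $\partial_t\log|F_1W|(0,0,t)=0$, with the nondegenerate solution $t=0$. The first two then give $\tilde v=w_u+w\varphi_{1,u}$ and $\tilde u=w_v+w\varphi_{1,v}$, with Jacobian block $\begin{pmatrix}0&-1/w\\-1/w&0\end{pmatrix}$. The full Jacobian is block triangular and invertible, and the implicit function theorem applies. Since $\delta\tilde u\tilde v-w\neq0$, the function $F_1B^\delta$ is nonzero at the new point. $\square$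

**Remark (distinctness).** The limit points $P$ in the four parts of Lemma 3 satisfy respectively $U=0\ne V$; $V=0\ne U$; $U=V=0\neq W$; $U=V=W=0$. In Lemma 4 they satisfy $UV\ne0$ and $U=V=0$ respectively. So if finitely many distinct source points are used in each part, all good points produced are distinct for small $\delta$.

Here is an example of Lemma 4 at work. For $n=4$, $d=2$ let $f=x_1x_2-\delta x_3x_4$. Its matrix has eigenvalues $\pm\frac12$ and $\pm\frac\delta2$, so there are $4=N$ real eigenpoints and $8$ critical points on $S$. Four of them come by (α) from the four regions of $x_1x_2\neq0$, and four come by (β) from the critical points of $x_3x_4$ on the circle $x_1=x_2=0$.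

## Counting with the series $\alpha_j$

We will build $f$ by multiplying in one linear form at a time and smoothing after each multiplication. Smoothing creates constrained problems, so the induction has to carry all of them along.

**Step 1: the problems.** Choose linear forms $l_i^{(s)}$ ($1\le i\le d$, $0\le s\le n-1$) with $l_i^{(0)}=l_i$ such that all $dn$ of them are in general position. This is possible: choose the new ones one after the other, outside finitely many proper subspaces. Given $1\le j\le d$ and forms $V_j^0,\dots,V_j^{n-1}$ of degree $j$ (the upper index is not an exponent), an integer $q\ge0$ and $r=(r_{j+1},\dots,r_d)\in\mathbb Z_{\ge0}^{d-j}$ with $q+|r|\le n-1$, let $\Sigma_j(q;r)$ be the problem on $S$ with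

* constraints $V_j^0,\dots,V_j^{q-1}$ and $l_i^{(s)}$ for $i>j$, $0\le s<r_i$;
* function $V_j^q\,F_r$, where $F_r=\prod_{i>j}l_i^{(r_i)}$.

**Step 2: the weights.** We count good points by a generating function in which a linear constraint has weight $x$ and a constraint of type $V_j$ has weight
$$\alpha_j=\frac{jx}{1-(j-1)x}\in\mathbb Z_{\ge0}[[x]],\qquad 1+\alpha_j=\frac{1+x}{1-(j-1)x},\qquad\alpha_1=x .$$
Each $\alpha_j$ has order exactly $1$. For $j\ge2$,
$$\alpha_j=x+\alpha_{j-1}+2x\alpha_{j-1}+x\alpha_{j-1}\alpha_j,\qquad 1+\alpha_j=(1+x)(1+\alpha_{j-1})+x\alpha_{j-1}(1+\alpha_j). \tag{2}$$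
To check this, compute
$$1-x\alpha_{j-1}=\frac{1-(j-2)x-(j-1)x^2}{1-(j-2)x}=\frac{(1+x)(1-(j-1)x)}{1-(j-2)x},$$
$$x+\alpha_{j-1}+2x\alpha_{j-1}=\frac{jx+jx^2}{1-(j-2)x}=\frac{jx(1+x)}{1-(j-2)x},\qquad (1+x)(1+\alpha_{j-1})=\frac{(1+x)^2}{1-(j-2)x}.$$
Dividing the second and the third expression by the first gives $\alpha_j$ and $1+\alpha_j$.

Identity (2) should be read next to the lemmas. If a form of degree $j$ is $UV-\delta W$ with $U$ linear, $V$ of degree $j-1$ and $W$ again of degree $j$, then the four terms of $\alpha_j$ are the four parts of Lemma 3, with the $2$ coming from the two points of part (3). The two terms of $1+\alpha_j$ are the two parts of Lemma 4.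

**Step 3: the inductive claim.** Put
$$c_j(q;r)=[x^{n-1}]\;(1-x^2)^{-1}x^{|r|}(1+x)^{d-j}\alpha_j^{\,q}(1+\alpha_j). \tag{3}$$

**Claim $\mathcal G_j$.** There are forms $V_j^0,\dots,V_j^{n-1}$ of degree $j$, with $V_j^0$ arbitrarily close to $l_1\cdots l_j$, such that each $\Sigma_j(q;r)$ has at least $2c_j(q;r)$ good points on $S$.

**Step 4: $\mathcal G_d$ implies Theorem 1.** For $j=d$, $q=0$ and empty $r$, there are no constraints, the function is $f=V_d^0$, and
$$c_d=[x^{n-1}]\frac1{1-x^2}\cdot\frac{1+x}{1-(d-1)x}=[x^{n-1}]\frac1{(1-x)(1-(d-1)x)}=\sum_{i=0}^{n-1}(d-1)^i=N .$$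
So arbitrarily close to $\phi$ there is $f$ with at least $2N$ nondegenerate critical points on $S$, and Lemma 1 finishes.

## The base case $\mathcal G_1$: maxima in the cells of an arrangement

Put $V_1^s=l_1^{(s)}$. Then $V_1^0=l_1$, and every problem $\Sigma_1(q;r)$ involves only linear forms.

**Step 1: the constraint set is a smaller sphere.** The $q+|r|$ constraints are independent linear forms. They cut out a linear space $L$ of dimension $M+1$, where $M=n-1-q-|r|\ge0$. They are also independent on $T_PS=P^\perp$ for $P\in L\cap S$: a combination that vanishes on $P^\perp$ is a multiple of $\langle P,\cdot\rangle$, and it vanishes at $P$ too, so it is $0$. The function is a product of $d$ of the forms $l_i^{(s)}$, none of them a constraint. On $L$ they are in general position, since any at most $M+1$ of them together with the constraints form a set of at most $n$ of the $l_i^{(s)}$.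

**Step 2: counting cells.** Let $R(d,m)$ be the number of components of the complement in $\mathbb R^m$ of the zero sets of $d\ge1$ linear forms in general position. Then $R(1,m)=R(d,1)=2$. For $d,m\ge2$,
$$R(d,m)=R(d-1,m)+R(d-1,m-1).$$
Indeed, the components for the first $d-1$ forms are open convex cones. The last hyperplane $H$ cuts in two exactly those that meet $H$, and their intersections with $H$ are the components of the complement of the induced arrangement on $H$. This arrangement is again in general position, because any at most $m-1$ of the first $d-1$ forms are independent together with the last one. By induction and Pascal's rule, $R(d,m)=2\sum_{i\le m-1}\binom{d-1}i$. So $L\cap S$ is divided into $2\sum_{i\le M}\binom{d-1}i$ regions by the zeros of the function $F$.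

**Step 3: one good point per region.** On the compact closure of a region $|F|$ has a positive maximum. Boundary points satisfy $F=0$, so the maximum lies in the region and is a critical point of $\log|F|$. By (1) it is nondegenerate. (If $M=0$, the regions are the two points of $L\cap S$.) So there are at least $2\sum_{i\le M}\binom{d-1}i$ good points, and
$$c_1(q;r)=[x^{n-1}]\frac{x^{q+|r|}(1+x)^d}{1-x^2}=[x^M]\frac{(1+x)^{d-1}}{1-x}=\sum_{i\le M}\binom{d-1}i .\qquad\square$$

## Interpolation: nearby forms force the signs

Now let $2\le j\le d$ and assume $\mathcal G_{j-1}$. Fix forms $\Phi^s=V_{j-1}^s$ as given there, write $l^s=l_j^{(s)}$, $\alpha=\alpha_j$, $\beta=\alpha_{j-1}$, and from here on $r=(r_{j+1},\dots,r_d)$, $F_r=\prod_{i>j}l_i^{(r_i)}$.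

Suppose we smooth $UV$ to $UV-\delta W$. Part (3) of Lemma 3 needs $\lambda_U\lambda_VW>0$ at every relevant crossing. The way to get it is to take $U,V$ and the leading term of $W$ from two curves of forms,
$$l(t)=\sum_{s=0}^{n-1}t^sl^s,\qquad v(t)=\sum_{s=0}^{n-1}t^s\Phi^s,$$
at very small and neighbouring parameters. Consider the simplest case: constraints $l(z)=v(z)=0$, function $l(\kappa)v(\kappa)F_r$. Since $l(\kappa)=l(z)+(\kappa-z)(l^1+\cdots)$, on the constraint set we have
$$d\log|l(\kappa)|=\frac{dl(z)}{(\kappa-z)\,(l^1+\cdots)}+\text{a term that stays bounded}.$$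
So for small parameters $\lambda_{l(z)}$ has the sign of $(\kappa-z)l^1$, and likewise $\lambda_{v(z)}$ has the sign of $(\kappa-z)\Phi^1$. If $W=l(z^+)v(z^+)$ for another small parameter $z^+$, then $W$ has the sign of $(z^+-z)^2\,l^1\Phi^1$. The product $\lambda_{l(z)}\lambda_{v(z)}W$ is positive, whatever the signs of $l^1$ and $\Phi^1$ at the point. With more constraints there are more factors, and they cancel if $z,z^+$ are adjacent. We now do this in general.

**The parameters.** Let $D=n$ and $t_{s,i}=\tau\,(s(D+1)+i+1)$ for $0\le s\le n-1$, $0\le i\le D$, with small $\tau>0$. Let $\Theta$ be the set of all $t_{s,i}$ and $\Theta_{\ge u}=\{t_{s,i}:s\ge u\}$. For $i<D$, no element of $\Theta$ lies strictly between $t_{s,i}$ and $t_{s,i+1}$; we call $t_{s,i+1}$ the successor of $t_{s,i}$.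

**The states $A(0;\cdot)$.** For $Z,Y\subset\Theta$ with $|Z|=a$, $|Y|=b$, $a+b+|r|\le n-1$, and $\kappa\in\Theta\setminus(Z\cup Y)$, let $A(0;Z,Y,\kappa;r)$ be the problem with constraints $l(z)$ ($z\in Z$), $v(y)$ ($y\in Y$), $l_i^{(s)}$ ($i>j$, $s<r_i$) and function $l(\kappa)v(\kappa)F_r$. Here $(a,r)$ denotes the vector $(a,r_{j+1},\dots,r_d)$.

**Lemma 5.** For $\tau>0$ small, each $A(0;Z,Y,\kappa;r)$ has at least $2c_{j-1}(b;(a,r))$ good points $P$ with the following properties.

* (S1) $l(\theta)(P)\ne0$ for $\theta\in\Theta\setminus Z$, and $v(\theta)(P)\ne0$ for $\theta\in\Theta\setminus Y$.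
* (S2) All multipliers of the $l(z)$ and $v(y)$ at $P$ are nonzero.
* (S3) If $z=t_{s,i}\in Z\cap Y$ with $i<D$, and its successor $z^+=t_{s,i+1}\notin Z\cup Y$, then $\lambda_{l(z)}\lambda_{v(z)}\,l(z^+)\,v(z^+)>0$ at $P$.

*Proof.*

**Step 1: pass to divided differences, to recognize $\Sigma_{j-1}$ in the limit.** Let $Z=\{z_1,\dots,z_a\}$. The divided differences
$$l[z_1,\dots,z_k]=\sum_{i\le k}\frac{l(z_i)}{\prod_{i'\le k,\,i'\ne i}(z_i-z_{i'})}=l^{k-1}+\sum_{s\ge k}h_{s-k+1}(z_1,\dots,z_k)\,l^s\qquad(1\le k\le a),$$
with $h_m$ the complete homogeneous symmetric polynomials, arise from the $l(z_i)$ by an invertible triangular constant matrix. (The second equality is the standard fact that the divided difference of $t^s$ at $k$ points is $h_{s-k+1}$, which is $0$ for $s<k-1$.) By (R1) we may use them as constraints. They equal $l^{k-1}+O(\tau)$, polynomially in $\tau$. The same holds for $v$, with $\Phi^{k-1}$ in place of $l^{k-1}$. For $\theta\in\Theta\setminus Z$, Newton–Lagrange interpolation gives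
$$l(\theta)=\sum_{z\in Z}L_z(\theta)\,l(z)+\omega_Z(\theta)\,l[Z,\theta], \tag{4}$$
where
$$L_z(\theta)=\prod_{z'\in Z\setminus z}\frac{\theta-z'}{z-z'},\qquad \omega_Z(\theta)=\prod_{z\in Z}(\theta-z),\qquad l[Z,\theta]=l^a+O(\tau).$$
So on the constraint set the function equals $\omega_Z(\kappa)\omega_Y(\kappa)\neq0$ times $\tilde F=l[Z,\kappa]\,v[Y,\kappa]\,F_r$, and by (R2) we may test goodness with $\tilde F$. As $\tau\to0$, the modified problem converges, polynomially in $\tau$, to the problem with constraints $l^0,\dots,l^{a-1}$, $\Phi^0,\dots,\Phi^{b-1}$, $l_i^{(s)}$ ($i>j$, $s<r_i$) and function $l^a\Phi^bF_r$. This is exactly $\Sigma_{j-1}(b;(a,r))$. Choose $2c_{j-1}(b;(a,r))$ good points $P_0$ of it. By Lemma 2 each yields a good point $P=P_\tau\to P_0$ of the modified problem, whose multipliers stay bounded; they are distinct for small $\tau$. We have $l^a(P_0)\ne0\ne\Phi^b(P_0)$, since the function is nonzero at $P_0$.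

**Step 2: signs of the values.** At $P$ the constraints vanish, so (4) gives, for $\theta\in\Theta\setminus Z$ and small $\tau$,
$$\operatorname{sign}\,l(\theta)(P)=\operatorname{sign}\Big(l^a(P_0)\prod_{z\in Z}(\theta-z)\Big)\neq0, \tag{5}$$
and similarly for $v$, with $\Phi^b(P_0)$ and $Y$. This is (S1).

**Step 3: signs of the multipliers.** Differentiate (4) for $\theta=\kappa$ at $P$, and divide by $l(\kappa)(P)=\omega_Z(\kappa)\,l[Z,\kappa](P)$:
$$d\log|l(\kappa)|=\sum_{z\in Z}\frac1{(\kappa-z)\prod_{z'\in Z\setminus z}(z-z')}\cdot\frac{dl(z)}{l[Z,\kappa](P)}+d\log|l[Z,\kappa]| .$$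
The same holds for $v(\kappa)$. Hence $d\log|l(\kappa)v(\kappa)F_r|$ is the sum of these explicit combinations of the $dl(z)$ and $dv(y)$ and of $d\log|\tilde F|$. Let $\mu_k$ be the multiplier of $l[z_1,\dots,z_k]$ with respect to $\tilde F$. In $d\log|\tilde F|$ the coefficient of $dl(z)$ comes from the terms $\mu_k\,dl[z_1,\dots,z_k]$ with $k\le a$. The $\mu_k$ are bounded, and $l(z)$ enters $l[z_1,\dots,z_k]$ with a coefficient of order at most $\tau^{-(k-1)}$. So the coefficient is $O(\tau^{-(a-1)})$. The displayed coefficient has order exactly $\tau^{-a}$ and wins for small $\tau$: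
$$\operatorname{sign}\,\lambda_{l(z)}=\operatorname{sign}\Big(l^a(P_0)\,(\kappa-z)\prod_{z'\in Z\setminus z}(z-z')\Big)\ne0, \tag{6}$$
and similarly for $v$, with $\Phi^b(P_0)$ and $Y$. This is (S2).

**Step 4: the signs combine.** In the situation of (S3), by (5) and (6) the product $\lambda_{l(z)}\lambda_{v(z)}l(z^+)v(z^+)$ has the sign of
$$\big(l^a(P_0)\Phi^b(P_0)\big)^2(\kappa-z)^2(z^+-z)^2\prod_{z'\in Z\setminus z}(z-z')(z^+-z')\prod_{y\in Y\setminus z}(z-y)(z^+-y).$$
Every factor $(z-z')(z^+-z')$ and $(z-y)(z^+-y)$ is positive, because $z'$ and $y$ differ from $z$ and $z^+$ and do not lie between them. So the product is positive. $\square$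

Only finitely many problems and points occur in Lemma 5. Fix a $\tau$ that works for all of them; it may be taken as small as we like.

## Towers

In the example above, $W$ was the product $l(z^+)v(z^+)$. But part (4) of Lemma 3 and part (β) of Lemma 4 use $W$ itself as a constraint or a function on $\{U=V=0\}$, and identity (2) asks for a fully smoothed form of degree $j$ there. So $W$ must be smoothed in its turn, by the next product, and so on, until the number of constraints exceeds the dimension.

**The forms.** Set
$$T_s^{(D)}=l(t_{s,D})\,v(t_{s,D}),\qquad T_s^{(i)}=l(t_{s,i})\,v(t_{s,i})-\delta_{s,i}T_s^{(i+1)}\quad(i=D-1,\dots,0),\qquad V_j^s=T_s^{(0)}. \tag{7}$$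
The $\delta_{s,i}\in(0,1)$ are chosen successively in the order $(0,D-1),\dots,(0,0),(1,D-1),\dots,(1,0),\dots,(n-1,0)$. Each is sufficiently small depending on all previous choices, with finitely many smallness conditions at each choice.

**The states.** We consider three kinds of problems on $S$, for all $r$, always with the additional constraints $l_i^{(s)}$ ($i>j$, $s<r_i$). Write $a=|Z|$, $b=|Y|$ and $E=(1-x^2)^{-1}x^{|r|}(1+x)^{d-j}$, and let $l(Z),v(Y)$ denote the lists of $l(z)$, $z\in Z$, and $v(y)$, $y\in Y$. Each state comes with a number $c$.

* $A(u;Z,Y,\kappa)$, with $Z,Y\subset\Theta_{\ge u}$ and $\kappa\in\Theta_{\ge u}\setminus(Z\cup Y)$. Constraints $T_0^{(0)},\dots,T_{u-1}^{(0)},l(Z),v(Y)$; function $l(\kappa)v(\kappa)F_r$; $c=[x^{n-1}]\,E\,\alpha^ux^a\beta^b(1+x)(1+\beta)$.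
* $A'(u,i;Z,Y,\kappa)$, $0\le i\le D$, with $Z,Y\subset\Theta_{\ge u+1}\cup\{t_{u,0},\dots,t_{u,i-1}\}$, both containing $t_{u,0},\dots,t_{u,i-1}$, and $\kappa\in\Theta_{\ge u+1}\setminus(Z\cup Y)$. Constraints $T_0^{(0)},\dots,T_{u-1}^{(0)},T_u^{(i)},l(Z),v(Y)$; function $l(\kappa)v(\kappa)F_r$; $c=[x^{n-1}]\,E\,\alpha^{u+1}x^a\beta^b(1+x)(1+\beta)$.
* $B(u,i)$, $0\le i\le D$, with $Z=Y=\{t_{u,0},\dots,t_{u,i-1}\}$. Constraints $T_0^{(0)},\dots,T_{u-1}^{(0)},l(Z),v(Y)$; function $T_u^{(i)}F_r$; $c=[x^{n-1}]\,E\,\alpha^u(x\beta)^i(1+\alpha)$.

In each case the order of the power series is the number of constraints. So a state with more than $n-1$ constraints has $c=0$; nothing is required of it, and no points are selected for it. This applies to $A'(u,D;\cdot)$ and $B(u,D)$, since $2D=2n>n-1$. Two coincidences close the recursion: $A(u+1;Z,Y,\kappa)=A'(u,0;Z,Y,\kappa)$ with the same $c$, and $B(q,0)=\Sigma_j(q;r)$ with $c=c_j(q;r)$.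

**Proposition 6.** The $\delta_{s,i}$ can be chosen so that for every state at least $2c$ good points (finitely many) can be selected, and those selected for $A(u;\cdot)$ satisfy

* (S1) $l(\theta)(P)\ne0$ for $\theta\in\Theta_{\ge u}\setminus Z$, and $v(\theta)(P)\ne0$ for $\theta\in\Theta_{\ge u}\setminus Y$;
* (S2) all multipliers of the $l(z)$, the $v(y)$ and the $T_s^{(0)}$, $s<u$, are nonzero;
* (S3) if $z=t_{s,i}\in Z\cap Y$ with $s\ge u$, $i<D$, and $z^+=t_{s,i+1}\notin Z\cup Y$, then $\lambda_{l(z)}\lambda_{v(z)}l(z^+)v(z^+)>0$ at $P$.

Those selected for $A'(u,i;\cdot)$ satisfy (S1) for $\theta\in\Theta_{\ge u+1}$, (S2) including also $T_u^{(i)}$, and (S3) for $s\ge u+1$.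

*Proof.*

**Step 1: start, and order of choices.** For $A(0;\cdot)$ the statement is Lemma 5, because $E\,x^a\beta^b(1+x)(1+\beta)$ is the series (3) that defines $c_{j-1}(b;(a,r))$. Now suppose that the $\delta_{s,\cdot}$ with $s<u$ are chosen and good points for all states $A(u;\cdot)$ are selected. These states do not involve $\delta_{u,\cdot}$. We choose $\delta_{u,D-1},\dots,\delta_{u,0}$ in this order and treat at the choice of $\delta_{u,i}$ all states $A'(u,i;\cdot)$ and $B(u,i)$.

**Step 2: keep the sign of the tower at the selected points.** When choosing $\delta_{u,i}$ we also require: at every selected point $P$ of every $A(u;\cdot)$ with $l(t_{u,i})v(t_{u,i})(P)\ne0$, the value $T_u^{(i)}(P)$ has the sign of $l(t_{u,i})v(t_{u,i})(P)$. These are finitely many conditions, satisfied for small $\delta_{u,i}$, because $T_u^{(i+1)}$ is already fixed.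

**Step 3: the states $A'(u,i;Z,Y,\kappa)$, $i<D$, by smoothing the constraint.** Put $z=t_{u,i}$, $z^+=t_{u,i+1}$, $U=l(z)$, $V=v(z)$, $W=T_u^{(i+1)}$, so that $T_u^{(i)}=UV-\delta_{u,i}W$. Neither $z$ nor $z^+$ lies in $Z\cup Y$. Apply Lemma 3, where the list $A'$ of that lemma consists of all remaining constraints, as follows:

1. part (1) to the points of $A(u;Z\cup z,Y,\kappa)$; here $V(P)\neq0$ by (S1), since $z\notin Y$;
2. part (2) to the points of $A(u;Z,Y\cup z,\kappa)$, symmetrically;
3. part (3) to the points of $A(u;Z\cup z,Y\cup z,\kappa)$. Here $z^+\notin Z\cup Y\cup\{z\}$, so $l(z^+)v(z^+)(P)\neq0$ by (S1). So $W(P)$ has the sign of $l(z^+)v(z^+)(P)$, by the requirement of Step 2 for $\delta_{u,i+1}$, or trivially if $i+1=D$. By (S3), $\lambda_U\lambda_VW>0$ at $P$. We get two good points for each $P$;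
4. part (4) to the points of $A'(u,i+1;Z\cup z,Y\cup z,\kappa)$, whose constraints include $U$, $V$ and $W$; here $\lambda_W\ne0$ by (S2).

By the distinctness remark the points obtained are distinct for small $\delta_{u,i}$. By the first identity in (2) their number is at least twice
$$[x^{n-1}]\,E\,\alpha^ux^a\beta^b(1+x)(1+\beta)\big(x+\beta+2x\beta+x\beta\,\alpha\big)=[x^{n-1}]\,E\,\alpha^{u+1}x^a\beta^b(1+x)(1+\beta)=c .$$
(Sources with more than $n-1$ constraints contribute the coefficient $0$, consistent with having no selected points.)

**Step 4: the properties (S1)–(S3) survive.** By Lemma 3, $\lambda_{T_u^{(i)}}\ne0$ at the new points; in cases 1 and 2 this uses that $\lambda_U$, respectively $\lambda_V$, is nonzero at the source by (S2). As $\delta_{u,i}\to0$, the points and the multipliers of the remaining constraints converge to those of the sources. The sources satisfy (S1) for $\theta\in\Theta_{\ge u+1}$, (S2) for the remaining constraints, and (S3) for $s\ge u+1$. These conditions are the same for $Z,Y$ as for the source sets, which differ from $Z,Y$ only by $z\notin\Theta_{\ge u+1}$. They are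 finitely many open conditions, so they hold at the new points for small $\delta_{u,i}$. For $i=0$ this is the statement for $A(u+1;\cdot)$, and the induction on $u$ goes on.

**Step 5: the states $B(u,i)$, $i<D$, by smoothing the function.** Put $\kappa=t_{u,i}$, $U=l(\kappa)$, $V=v(\kappa)$, $W=T_u^{(i+1)}$, $F_1=F_r$. Then the function is $F_1(UV-\delta_{u,i}W)$. Apply Lemma 4(α) to the selected points of $A(u;Z,Y,\kappa)$ with $Z=Y=\{t_{u,0},\dots,t_{u,i-1}\}$, and Lemma 4(β) to those of $B(u,i+1)$, whose constraints are those of $B(u,i)$ together with $U$ and $V$ and whose function is $F_1W$. The good points are distinct for small $\delta_{u,i}$. By the second identity in (2) their number is at least twice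
$$[x^{n-1}]\,E\,\alpha^u(x\beta)^i\big((1+x)(1+\beta)+x\beta(1+\alpha)\big)=[x^{n-1}]\,E\,\alpha^u(x\beta)^i(1+\alpha)=c .\qquad\square$$

As a check, take $n=4$, $d=j=2$ and $u=0$. Then $\beta=x$ and $1+\alpha=(1+x)/(1-x)$. The state $A(0;\varnothing,\varnothing,t_{0,0})$ has $c=[x^3]\frac{(1+x)^2}{1-x^2}=2$, and $B(0,1)$ has $c=[x^3]\frac{x^2}{(1-x)^2}=2$. Together they give $B(0,0)$ its $c=[x^3]\frac1{(1-x)^2}=4=N$. These are the two groups of four critical points that we saw for $x_1x_2-\delta x_3x_4$.

**Conclusion of the induction.** For $B(q,0)=\Sigma_j(q;r)$, Proposition 6 gives at least $2c_j(q;r)$ good points. As $\tau$ and the $\delta$'s tend to $0$, formula (7) shows $V_j^0\to l^0\Phi^0=l_j^{(0)}V_{j-1}^0$, and $V_{j-1}^0$ can be chosen arbitrarily close to $l_1\cdots l_{j-1}$. So $V_j^0$ can be made arbitrarily close to $l_1\cdots l_j$. This proves $\mathcal G_j$. Starting from $\mathcal G_1$ we reach $\mathcal G_d$, and Theorem 1 follows. $\blacksquare$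

## Several quadrics at once, and intersections with only real points

The construction gives more than the conjecture needs.

**Theorem 2.** Let $\phi$ be a product of $d$ nonzero real linear forms in $n\ge2$ variables and $\mathcal O$ a neighbourhood of $\phi$ in $\mathrm{Sym}_d(\mathbb R^n)$.

(a) Let $Q_1,\dots,Q_m$ be positive definite quadratic forms. There is a nonempty open set $\mathcal U\subset\mathcal O$ such that for all $f\in\mathcal U$ and all $k$, the set $\{x\in\mathbb P^{n-1}_{\mathbb C}:\nabla f(x)\parallel\nabla Q_k(x)\}$ consists of exactly $N$ points, all real, and at each of them $f\neq0$. The function $f|_{\{Q_k=1\}}$ has exactly $2N$ critical points, all nondegenerate.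

(b) If $d\ge2$, there are $f_0,\dots,f_{n-1}\in\mathcal O$ such that for $0\le q\le n-1$ the function $f_q$ has at least $2\,[x^{n-1}](1-x^2)^{-1}\alpha_d^{\,q}(1+\alpha_d)$ nondegenerate critical points, with $f_q\ne0$, on the part of $\{f_0=\dots=f_{q-1}=0\}\cap S$ where $df_0,\dots,df_{q-1}$ are independent on $TS$. Moreover $\{f_0=\dots=f_{n-2}=0\}\subset\mathbb P^{n-1}_{\mathbb C}$ consists of exactly $d^{\,n-1}$ points, all real.

*Proof of (a).*

**Step 1: run the construction on all quadrics simultaneously.** The proof of $\mathcal G_d$ uses $S$ only as a manifold to which forms are restricted, except in the base case. Let $S_k=\{Q_k=1\}$ and write $Q_k(x)=|g_kx|^2$ with $g_k$ linear and invertible. The coordinate change $y=g_kx$ takes $S_k$ to $S$ and preserves linear independence of linear forms. So $\mathcal G_1$ holds on $S_k$ with the same forms $V_1^s=l_1^{(s)}$. The later choices of $\tau$ and the $\delta_{s,i}$ are subject to finitely many smallness conditions, so they can be made for $k=1,\dots,m$ at once. The result is one form $f=V_d^0\in\mathcal O$ with at least $2N$ nondegenerate critical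 points on each $S_k$ at which $f\neq0$. Choosing $2N$ of them on each $S_k$, we find that they persist, with these properties, on an open neighbourhood $\mathcal O'\subset\mathcal O$ of $f$.

**Step 2: bound the number from above.** For a form $f$ put $\tilde f(y)=f(g_k^{-1}y)$. With $y=g_kx$ we have $\nabla f(x)=g_k^{T}\nabla\tilde f(y)$ and $\nabla Q_k(x)=2g_k^{T}y$. So $\nabla f(x)\parallel\nabla Q_k(x)$ if and only if $y$ is an eigenvector of $\tilde f$. By the known fact, for each $k$ there is a nonempty Zariski open set of forms $f$ for which exactly $N$ points $x$ occur. As in Lemma 1, $\mathcal O'$ meets the intersection of these $m$ sets in a set that contains a nonempty open set $\mathcal U$. For $f\in\mathcal U$ the $2N$ points found on $S_k$ represent at least $N$ real points, hence all $N$ points. So all are real, and $f\ne0$ there. Each has exactly two representatives on $S_k$, so $f|_{S_k}$ has exactly $2N$ critical points, all nondegenerate. $\square$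

*Proof of (b).*

**Step 1: the forms.** Take $f_q=V_d^q$ from $\mathcal G_d$. Since $d\ge2$, (7) gives $V_d^q=T_q^{(0)}\to l_d^{(0)}V_{d-1}^0$ as $\tau$ and the $\delta$'s tend to $0$, for every $q$. So all $f_q$ can be taken in $\mathcal O$. The first statement is $\mathcal G_d$ for $\Sigma_d(q;\varnothing)$.

**Step 2: enough real intersection points.** For $q=n-1$ the number is $2d^{\,n-1}$, since $\alpha_d=dx+O(x^2)$. So there are at least $d^{\,n-1}$ real points of $\mathbb P^{n-1}$ at which $f_0=\dots=f_{n-2}=0$ meet transversally: the $n-1$ differentials are independent on $T_PS$, hence on the tangent space of projective space, also over $\mathbb C$. These points are isolated points, hence irreducible components, of the complex intersection.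

**Step 3: no other points.** The sum of the degrees of the irreducible components of an intersection of $n-1$ hypersurfaces of degree $d$ in $\mathbb P^{n-1}_{\mathbb C}$ is at most $d^{\,n-1}$. Indeed, when one more hypersurface $H$ is added, each component $C$ found so far either lies in $H$ and stays, or is replaced by components of $C\cap H$ of total degree at most $d\deg C$ (Bézout). The $d^{\,n-1}$ points of Step 2 already use up this sum, so there are no further components. $\blacksquare$
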